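# A nonzero class in $H^3_b(F_2,\ell^2(F_2))$

## 1. Coning, averaging, and the guess that the group vanishes

Let $F_2$ be the free group on two generators. Does the bounded cohomology group $H^3_b(F_2,\ell^2(F_2))$ vanish? The question comes from Franceschini, Frigerio, Pozzetti and Sisto, "The zero norm subspace of bounded cohomology of acylindrically hyperbolic groups", arXiv:1703.03752 (2017), and is recorded there as unknown.

The first guess is that it is zero. A free group acts freely on a tree, which is one-dimensional, so its ordinary cohomology vanishes in degrees $\ge 2$ for every coefficient module. Hence every bounded $3$-cocycle has an equivariant primitive, and one only has to make that primitive bounded. There are two standard devices for this, coning to a base point and averaging over base points, and both work in neighboring cases. We fix the definitions and test the guess.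

**Definition (bounded cohomology).** Let $\Gamma$ be a group and $V$ a normed $\Gamma$-module ($\Gamma$ acts by linear isometries). A bounded $n$-cochain is a map $c:\Gamma^{n+1}\to V$ with $c(gg_0,\dots,gg_n)=g\cdot c(g_0,\dots,g_n)$ and $\sup\|c(g_0,\dots,g_n)\|<\infty$. With
$$\delta c(g_0,\dots,g_{n+1})=\sum_{i=0}^{n+1}(-1)^ic(g_0,\dots,\widehat{g_i},\dots,g_{n+1})$$
these form a complex, and its cohomology is $H^n_b(\Gamma,V)$.

**Definition (canonical seminorm).** The seminorm of a class in $H^n_b(\Gamma,V)$ is the infimum of the sup norms of the bounded cocycles representing it. The space is Hausdorff if and only if $0$ is the only class of seminorm zero. The reduced space is the quotient by the classes of seminorm zero.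

The module is $\ell^p(\Gamma)$, $1\le p\le\infty$, with $(g\cdot\phi)(h)=\phi(g^{-1}h)$. It is convenient to remove the module. Given an equivariant $c:\Gamma^{n+1}\to\ell^p(\Gamma)$, put $f(x)=c(x)(e)$ for $x\in\Gamma^{n+1}$. Then $c(x)(h)=(h^{-1}\cdot c(x))(e)=c(h^{-1}x)(e)=f(h^{-1}x)$, so $f$ determines $c$. Conversely, for any $f$ the formula $c(x)(h)=f(h^{-1}x)$ is equivariant, since $c(gx)(h)=f(h^{-1}gx)=c(x)(g^{-1}h)$. The correspondence commutes with $\delta$, and $\sup_x\|c(x)\|_p=\|f\|$, where
$$\|f\|:=\sup_{x\in\Gamma^{n+1}}\Big(\sum_{h\in\Gamma}|f(hx)|^p\Big)^{1/p}\quad(p<\infty),\qquad \|f\|:=\sup_x|f(x)|\quad(p=\infty). \tag{1}$$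
So $H^n_b(\Gamma,\ell^p(\Gamma))$ is the cohomology of the functions $f:\Gamma^{n+1}\to\mathbb R$ with $\|f\|<\infty$; no equivariance is left, and it has moved into the norm. *Example:* in degree $0$ the function $f=1_{\{e\}}$ corresponds to the cochain sending $x$ to the indicator of $x$; its norm is $1$. From now on "bounded" means $\|f\|<\infty$.

**Test 1: $p=\infty$.** If $\delta f=0$ on $\Gamma^{n+1}$, $n\ge1$, put $b(x_1,\dots,x_n)=f(e,x_1,\dots,x_n)$. The identity $\delta f(e,x_0,\dots,x_n)=0$ reads $f(x_0,\dots,x_n)=\sum_i(-1)^if(e,x_0,\dots,\widehat{x_i},\dots,x_n)=\delta b(x_0,\dots,x_n)$, and $\sup|b|\le\sup|f|$. So $H^n_b(\Gamma,\ell^\infty(\Gamma))=0$ for all $n\ge1$.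

**Test 2: the group $\mathbb Z$ and $p=2$.** Let $\delta f=0$, $n\ge1$. Fix an ultrafilter limit $\mathrm{LIM}$ on bounded sequences and average the cones:
$$b(x)=\mathrm{LIM}_N\ \frac1N\sum_{g=0}^{N-1}f(g,x),\qquad x\in\mathbb Z^n .$$
As in Test 1, $\delta b=f$. For fixed $h$, shifting the range of summation by $h$ changes the average by $O(|h|/N)$, so $b(h+x)=\mathrm{LIM}_N\frac1N\sum_gf(h+g,h+x)$. For a finite $E\subset\mathbb Z$, Cauchy–Schwarz gives
$$\sum_{h\in E}|b(h+x)|^2\le\mathrm{LIM}_N\frac1N\sum_{g}\sum_{h\in E}|f(h+g,h+x)|^2\le\|f\|^2 .$$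
So $\|b\|\le\|f\|$, and $H^n_b(\mathbb Z,\ell^2(\mathbb Z))=0$ for $n\ge1$.

**Test 3: $F_2$, $p=2$, degrees $0$ and $1$.** In degree $0$, a cocycle is a constant function with $\sum_h|f(hx)|^2<\infty$, hence zero. In degree $1$, let $c$ be a bounded cocycle in module form and $\varphi(x)=c(e,x)$. Then $g\varphi(x)=c(g,gx)=\varphi(gx)-\varphi(g)$, so the affine isometries $A_g(v)=gv+\varphi(g)$ permute the bounded set $\varphi(\Gamma)$: $A_g\varphi(x)=\varphi(gx)$. They fix its circumcenter $v$ (the center of its unique smallest enclosing ball in the Hilbert space). So $\varphi(g)=v-gv$, and $c(x,y)=\varphi(y)-\varphi(x)=xv-yv=\delta b(x,y)$ with $b(x)=-xv$ equivariant and bounded. Hence $H^1_b(F_2,\ell^2(F_2))=0$.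

So far the guess survives. Degree two kills the pattern, and the way it does so supplies most of our tools.

## 2. Detecting a path in the tree: degree two

Let $\Gamma=F_r$ with $2\le r<\infty$ and $q=2r-1\ge3$ (for $F_2$, $q=3$). Let $S$ be the set of the $q+1$ generators and their inverses, and $T$ the Cayley tree, with edges $x-xs$ for $s\in S$. It is $(q+1)$-regular, $\Gamma$ acts on it by left multiplication, and the directed edge $(x,xs)$ carries the label $s$, which is $\Gamma$-invariant. $[x,y]$ is the geodesic, and $\mathrm{med}(x,y,z)$ is the unique vertex in $[x,y]\cap[y,z]\cap[x,z]$.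

**Definition (path detector).** Let $p$ be a geodesic path with vertices $v_0,\dots,v_L$, $L\ge2$. Put $\varepsilon_p(x,y)=1$ if $[x,y]$, traversed from $x$ to $y$, contains $p$ traversed from $v_0$ to $v_L$; $\varepsilon_p(x,y)=-1$ if this holds for $(y,x)$; and $\varepsilon_p(x,y)=0$ otherwise. The interior vertices of $p$ are $v_1,\dots,v_{L-1}$.

*Example:* for $p=(e,a,ab)$ one has $\varepsilon_p(b,ab^2)=1$, because $[b,ab^2]$ is $b,e,a,ab,ab^2$. Since $\varepsilon_p$ is antisymmetric, $\delta\varepsilon_p(x,y,z)=\varepsilon_p(x,y)+\varepsilon_p(y,z)+\varepsilon_p(z,x)$ is alternating.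

**Lemma 1.** If $m=\mathrm{med}(x,y,z)$ is not an interior vertex of $p$, then $\delta\varepsilon_p(x,y,z)=0$.

**Proof.** If $p\subset[x,y]=[x,m]\cup[m,y]$, then, $m$ not being interior to $p$, the path $p$ lies in exactly one of the two pieces. If $p\not\subset[x,y]$ it lies in neither. So $\varepsilon_p(x,y)=\varepsilon_p(x,m)+\varepsilon_p(m,y)$, and likewise for the other sides. Adding the three identities, everything cancels by antisymmetry. $\square$

**The cone fails.** Take $p=(e,a,ab)$ in $F_2$ and $p$-exponent $2$ in (1). By Lemma 1, $\delta\varepsilon_p(hx,hy,hz)\ne0$ forces $h\,\mathrm{med}(x,y,z)=a$, so there is at most one such $h$, and $\|\delta\varepsilon_p\|\le3$. Thus $G=\delta\varepsilon_p$ is a bounded $2$-cocycle. Its cone is $b(y,z)=\delta\varepsilon_p(e,y,z)=\varepsilon_p(y,z)-\varepsilon_p(e,z)+\varepsilon_p(e,y)$. Take $y=e$, $z=b^n$, $h=ab^{-i}$ with $0\le i\le n-1$. The geodesic from $ab^{-i}$ to $ab^{n-i}$ avoids $e$, so the first term is $0$; the second is $-1$ because $n-i\ge1$; the third is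 $0$. So $\sum_h|b(hy,hz)|^2\ge n$ for every $n$, and the cone is unbounded. The reason is visible: in $\sum_h|f(e,hx)|^2$ the base point stays while the tuple moves, whereas $\|f\|$ only controls $\sum_h|f(hg,hx)|^2$. In $\mathbb Z$ averaging repaired this.

To show that *no* primitive of $G$ is bounded, we test against chains. Let $1\le p<\infty$ and $\frac1p+\frac1{p'}=1$ (so $p'=\infty$ and $\frac1{p'}=0$ if $p=1$). Let $C_n$ be the space of finitely supported real chains on $\Gamma^{n+1}$ (ordered tuples), and $\partial$ the boundary dual to $\delta$, $\langle\delta f,u\rangle=\langle f,\partial u\rangle$. For $u\in C_n$ put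
$$\|u\|_*:=\sum_{\text{orbits }O\subset\Gamma^{n+1}}\big\|u|_O\big\|_{\ell^{p'}(O)} .$$

**Lemma 2 (duality test).** (i) $|\langle f,u\rangle|\le\|f\|\,\|u\|_*$. (ii) If $n\ge1$, $u\in C_n$, $\partial u=0$, and $\delta f=0$ on $\Gamma^{n+2}$, then $\langle f,u\rangle=0$.

**Proof.** (i) $\Gamma$ acts freely on $\Gamma^{n+1}$, so an orbit is $O=\{hx\}$ with the $hx$ distinct, and $\|f|_O\|_{\ell^p}\le\|f\|$. Apply Hölder on each orbit and add. (ii) Write $e*(x_0,\dots,x_n)=(e,x_0,\dots,x_n)$ and extend linearly. Then $\partial(e*u)=u-e*\partial u=u$, so $\langle f,u\rangle=\langle\delta f,e*u\rangle=0$. $\square$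

**Definition (averaged difference of shadows).** For a vertex $o$ and a neighbor $v$ of $o$, let $X_R(v,o)$ be the set of vertices $x$ with $d(x,v)=R$ and $v\in[x,o]$; it has $q^R$ elements. For distinct neighbors $v,v'$ of $o$ and $N\ge1$ put
$$D_N(o;v,v')=\frac1N\sum_{R=0}^{N-1}q^{-R}\big(1_{X_R(v,o)}-1_{X_R(v',o)}\big).$$
Its positive and negative parts each have mass $1$, so its total mass is $0$. For instance $D_1(o;v,v')=1_{\{v\}}-1_{\{v'\}}$.

**Lemma 3 (alignment).** Let $p=(v_0,\dots,v_L)$ be a geodesic path, $L\ge2$, let $v_0'\ne v_0,v_2$ be a neighbor of $v_1$, and $v_L'\neq v_L,v_{L-2}$ a neighbor of $v_{L-1}$; if $L=2$ assume also $v_0'\ne v_2'$. Let $v\in\{v_0,v_0'\}$, $\tilde v\in\{v_L,v_L'\}$, $x\in X_R(v,v_1)$, $y\in X_{R'}(\tilde v,v_{L-1})$. Then $[x,y]$ is $[x,v]$ followed by $v,v_1,\dots,v_{L-1},\tilde v$ followed by $[\tilde v,y]$. Moreover $\varepsilon_p(x,y)=1$ if $v=v_0$ and $\tilde v=v_L$, and $\varepsilon_p(x,y)=0$ otherwise.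

**Proof.** The concatenation has no backtracking, so it is the geodesic. If $v=v_0$ and $\tilde v=v_L$ it contains $p$ in the forward direction. If $v=v_0'$, then $v_0\notin[x,y]$: a neighbor of $v_1$ lying on $[x,y]$ must be next to $v_1$ there, hence be $v_0'$ or the vertex after $v_1$, which is $v_2$ (or $\tilde v\in\{v_2,v_2'\}$ if $L=2$). If $L\ge3$, or $\tilde v=v_2$, that vertex is not $v_0$ because $v_0\ne v_2$; if $L=2$ and $\tilde v=v_2'$, it is not $v_0$ because $v_2'\ne v_{L-2}=v_0$. Symmetrically $v_L\notin[x,y]$ if $\tilde v=v_L'$. $\square$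

**Claim (degree two).** The class of $G=\delta\varepsilon_p$, $p=(e,a,ab)$, in $H^2_b(F_2,\ell^2(F_2))$ is nonzero.

**Proof.** Here $q=3$ and all exponents are $2$. Let $v_0,v_1,v_2=e,a,ab$, $v_0'=a^2$, $v_2'=ab^{-1}$, $\mu=D_N(v_1;v_0,v_0')$, $\nu=D_N(v_1;v_2,v_2')$, and $u=\sum_{x,y}\mu(x)\nu(y)\,(x,y)\in C_1$. As $\partial(x,y)=(y)-(x)$ and $\mu,\nu$ have mass $0$, $u$ is a cycle. By Lemma 3, $\langle\varepsilon_p,u\rangle$ is the product of the masses of the two positive parts, that is, $1$.

Now the norm. Expand $\mu\otimes\nu$ into four parts, one for each choice of $v,\tilde v$. The orbit of $(x,y)$ is given by the reduced word $x^{-1}y$, of length $n=R+2+R'$, so $2\le n\le2N$. In one part and one orbit, $R$ determines the element (the vertex at distance $R$ from $x$ along the word is the fixed vertex $v$), so there are at most $N$ elements, each with coefficient of absolute value $N^{-2}3^{-(n-2)}$. The $\ell^2$ norm on the orbit is at most $N^{-2}3^{2-n}\sqrt N$. There are $4\cdot3^{n-1}$ orbits for each $n$ and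 fewer than $2N$ values of $n$, so each part has norm at most $2N\cdot12\cdot N^{-3/2}=24N^{-1/2}$, and $\|u\|_*\le96N^{-1/2}$.

If $G=\delta b$ with $\|b\|=C<\infty$, then $\varepsilon_p-b$ is a cocycle and Lemma 2 gives $1=\langle\varepsilon_p,u\rangle=\langle b,u\rangle\le96\,CN^{-1/2}$ for all $N$, which is absurd. $\square$

So the guess is false in degree two. The mechanism is this: a cochain has a bounded coboundary, but cycles with small $\|\cdot\|_*$ see the cochain itself.

## 3. Degree three for $\ell^p(F_r)$: the statements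

The same mechanism, with a better cochain, settles degree three.

**Theorem A.** $H^3_b(F_2,\ell^2(F_2))\neq0$.

**Theorem B.** Let $\Gamma=F_r$ with $2\le r<\infty$, and let $1\le p<\infty$. There is an explicit linear map $\ell^\infty(\mathbb N_{\ge2})\to H^3_b(\Gamma,\ell^p(\Gamma))$, $t\mapsto[F_t]$, such that

1. $[F_t]=0$ if and only if $t\in\ell^p$. Hence $\ell^\infty/\ell^p$ embeds linearly in $H^3_b(\Gamma,\ell^p(\Gamma))$.
2. The canonical seminorm satisfies $\frac1{128}\limsup_j|t_j|\le\|[F_t]\|\le32\limsup_j|t_j|$.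

Consequently the zero-seminorm subspace contains a copy of $c_0/\ell^p$, so $H^3_b(\Gamma,\ell^p(\Gamma))$ is not Hausdorff, and the reduced space contains an isomorphic (bi-Lipschitz) copy of $\ell^\infty/c_0$. The range of $p$ is sharp: $H^n_b(\Gamma,\ell^\infty(\Gamma))=0$ for all $n\ge1$.

In particular (with $r=p=2$), $H^3_b(F_2,\ell^2(F_2))$ is infinite-dimensional and not Hausdorff. Since the argument does not change with $r$ and $p$, we carry $q=2r-1$ and $p$ along; nothing is lost by thinking $q=3$, $p=2$.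

## 4. Weighted medians on disjoint paths

We want a function $\beta$ on triples with $\delta\beta$ bounded and $\beta$ not repairable. By Lemma 1, $\delta\varepsilon_p$ lives on triples whose median is interior to $p$, so a triple has a natural extra datum, the position of its median on $p$. We multiply $\delta\varepsilon_p$ by a function of this position.

**Step 1: disjoint paths.** *This step makes sure that different paths never interfere.* Let $\mathcal L=\{2^j:j\ge2\}=\{4,8,16,\dots\}$. For $L\in\mathcal L$ let $\mathcal W_L$ be the set of the $(q+1)q^{L-1}$ reduced words of length $L$, and $\mathcal W=\bigcup_L\mathcal W_L$. For each $w\in\mathcal W$ choose $x_w\in\Gamma$ so that the paths $p_w$ from $v_0^w=x_w$ to $v_L^w=x_ww$, with vertices $v_0^w,\dots,v_L^w$ and label $w$, are pairwise vertex-disjoint. This is possible inductively along an enumeration of $\mathcal W$: only finitely many translates of a finite path meet the finite set already used. Write $\varepsilon_w=\varepsilon_{p_w}$.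

**Step 2: the cochain.** *This step defines $\beta$ with weights to be chosen later.* Let $C_L(i)$, $L\in\mathcal L$, $1\le i\le L-1$, be any real numbers. Put $c_w(v)=C_L(i)$ if $v=v_i^w$ is interior to $p_w$, $w\in\mathcal W_L$, and $c_w(v)=0$ otherwise, and
$$\beta_w(x,y,z)=c_w(\mathrm{med}(x,y,z))\,\delta\varepsilon_w(x,y,z),\qquad\beta=\sum_{w\in\mathcal W}\beta_w .$$
By disjointness at most one summand is nonzero at each triple. $\beta$ is alternating, hence so is $\delta\beta$.

To compute $\delta\beta$ we need the shape of four points in a tree.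

**Lemma 4 (four points).** Any four vertices can be labeled $x_0,x_1,x_2,x_3$ so that for some vertices $m,m'$: $\mathrm{med}(x_0,x_1,x_2)=\mathrm{med}(x_0,x_1,x_3)=m$, $\mathrm{med}(x_0,x_2,x_3)=\mathrm{med}(x_1,x_2,x_3)=m'$, and $[x_i,x_k]$ is the concatenation $[x_i,m]\cup[m,m']\cup[m',x_k]$ for $i\in\{0,1\}$, $k\in\{2,3\}$.

**Proof.** Call the points $a,b,c,d$ and project $c,d$ to $[a,b]$.

If both project to the same point $m$, put $m'=\mathrm{med}(m,c,d)$ and use the labeling $(a,b,c,d)$. Then $\mathrm{med}(a,b,c)=\mathrm{med}(a,b,d)=m$, and $[a,c]=[a,m]\cup[m,c]$ with $m'\in[m,c]$; similarly for $[a,d]$, $[b,c]$, $[b,d]$. This is the concatenation property. As $m'$ lies on $[c,d]$ and on all four of these geodesics, $\mathrm{med}(a,c,d)=\mathrm{med}(b,c,d)=m'$.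

If they project to $m\ne m'$, swap $c,d$ if necessary so that $c$ projects to $m$, $d$ to $m'$, and the order on $[a,b]$ is $a,m,m',b$. Use the labeling $(x_0,x_1,x_2,x_3)=(a,c,b,d)$. The paths $[c,m]$ and $[d,m']$ meet $[a,b]$ only at $m$ and $m'$, so $[a,m]\cup[m,m']\cup[m',b]$, $[a,m]\cup[m,m']\cup[m',d]$, $[c,m]\cup[m,m']\cup[m',b]$ and $[c,m]\cup[m,m']\cup[m',d]$ have no backtracking and are the geodesics $[x_i,x_k]$. Now $m$ lies on $[a,c]$ and on all four of these, giving the first two medians; $m'$ lies on $[b,d]$ and on all four, giving the other two. $\square$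

**Lemma 5 (the two norms).** For all weights $C_L(i)$, in $[0,\infty]$,
$$\|\beta\|^p=6\sum_{L\in\mathcal L}\sum_{i=1}^{L-1}|C_L(i)|^p, \tag{2}$$
$$\|\delta\beta\|^p=8\,\sup_{d\ge1}\ \sum_{L\in\mathcal L}\ \sum_{s=1}^{L-1-d}|C_L(s+d)-C_L(s)|^p, \tag{3}$$
where sums over an empty range are $0$.

**Proof of (2).** Fix a triple $(x,y,z)$ with median $m$; the geodesics $[x,m],[y,m],[z,m]$ meet pairwise only in $m$. Let $\beta(hx,hy,hz)\ne0$. Then $hm=v_s^w$ is interior to a unique $p_w$, with $w\in\mathcal W_L$, and $\delta\varepsilon_w(hx,hy,hz)\ne0$, so $p_w$ lies in $h$ of some side. The two neighbors of $hm$ on $p_w$ lie on $h$ of two different arms $[x,m],[y,m],[z,m]$; so the side is unique, and $|\delta\varepsilon_w|=1$. Record the side (3 choices), the direction in which it traverses $p_w$ (2 choices), $L$, and $s$. These data determine $w$, as the label of the subsegment of length $L$ of the side, read in the given direction, in which $m$ has position $s$; and then $h=v_s^wm^{-1}$. The value of $|\beta(hx,hy,hz)|$ is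 $|C_L(s)|$. This proves $\le$ in (2). If all three arms have length $\ge M$, then for every side, direction, $L\le M$ and $1\le s\le L-1$ the subsegment exists, so its label $w$ and $h=v_s^wm^{-1}$ give a term, and different data give different pairs $(h,w)$. As the tree has such triples for every $M$, let $M\to\infty$.

**Proof of (3).** Let $x=(x_0,x_1,x_2,x_3)$. Since $\delta\beta$ is alternating, we may assume the labeling of Lemma 4; then $hx$ has it too, with $hm,hm'$. Grouping the four terms by their medians,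
$$\delta\beta_w(x)=c_w(m')S_w'+c_w(m)S_w,$$
$$S_w=\delta\varepsilon_w(x_0,x_1,x_3)-\delta\varepsilon_w(x_0,x_1,x_2),\qquad S'_w=\delta\varepsilon_w(x_1,x_2,x_3)-\delta\varepsilon_w(x_0,x_2,x_3).$$
Since $S_w+S_w'=\delta\delta\varepsilon_w(x)=0$,
$$\delta\beta_w(x)=S_w\,\big(c_w(m)-c_w(m')\big). \tag{4}$$
This vanishes if $m=m'$, so let $d=d(m,m')\ge1$. Suppose $S_w\ne0$. By Lemma 1, $m$ is interior to $p_w$; since $S_w'\ne0$, so is $m'$. Next,
$$S_w=\varepsilon_w(x_1,x_3)-\varepsilon_w(x_0,x_3)-\varepsilon_w(x_1,x_2)+\varepsilon_w(x_0,x_2).$$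
If $p_w\subset[x_i,x_k]$ ($i\in\{0,1\}$, $k\in\{2,3\}$), the neighbor of $m$ on $p_w$ on the side away from $m'$ lies in $[x_i,m]$. As $[x_0,m]\cap[x_1,m]=\{m\}$, this determines $i$. Likewise the neighbor of $m'$ on the side away from $m$ determines $k$. So exactly one of the four terms is nonzero, and $|S_w|=1$.

Now replace $x$ by $hx$. As $hm$ is interior to $p_w$ whenever $\delta\beta_w(hx)\neq0$, at most one $w$ contributes for each $h$, and $\sum_h|\delta\beta(hx)|^p=\sum_{h,w}|\delta\beta_w(hx)|^p$. For a nonzero term record the pair $(i,k)$ with $p_w\subset h[x_i,x_k]$ (4 choices), the direction in which $h[x_i,x_k]$ traverses $p_w$ (2 choices), $L$, and $s$ with $hm=v_s^w$. As before, these data determine $w$ and then $h=v_s^wm^{-1}$. Moreover $hm'=v^w_{s+d}$ or $v^w_{s-d}$ according to the direction, with both positions in $[1,L-1]$, and the term is the $p$-th power of the difference of the two weights. For each $(i,k)$, direction and $L$ the terms add up to at most $\sum_{s=1}^{L-1-d}|C_L(s+d)-C_L(s)|^p$. This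 proves $\le$. For the converse fix $d$ and choose $m,m'$ at distance $d$ and four arms of length $\ge M$, two at $m$ and two at $m'$, leaving in distinct directions and not along $[m,m']$; every vertex has at least $4$ neighbors. For each $(i,k)$, direction, $L\le M$ and admissible $s$ the subsegment of $[x_i,x_k]$ exists, its label $w$ and $h=v_s^wm^{-1}$ satisfy $p_w\subset h[x_i,x_k]$, and by the argument above only that one of the four terms of $S_w$ is nonzero. Different data give different pairs $(h,w)$. Let $M\to\infty$. $\square$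

## 5. Which weights: constant, alternating, linear

By (2) and (3) the search is now about sequences. We want (3) finite and (2) infinite, and more.

*One scale.* If $C_L\ne0$ only for finitely many $L$, then (2) is finite, so $\delta\beta$ is the coboundary of a bounded cochain and its class is zero. All scales are needed.

*Constant weights.* $C_L(i)=\kappa_L$ makes (3) equal to $0$ and can make (2) infinite, but then $\beta=\delta\big(\sum_w\kappa_L\varepsilon_w\big)$ by Lemma 1 (the sum is finite at each pair), so $\delta\beta=0$. An unbounded $\beta$ is not enough. The weights should be orthogonal to constants: $\sum_iC_L(i)=0$.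

*Alternating weights.* $C_L(i)=(-1)^iL^{-1/p}$ has $\sum_i|C_L(i)|^p$ about $1$ at each scale and $|\sum_iC_L(i)|$ at most $L^{-1/p}$. But for $d=1$ each scale contributes $(L-2)2^p/L\ge2^{p-1}$ to (3), and there are infinitely many scales: $\|\delta\beta\|=\infty$. This is the exact point where such a weight fails. We need a weight that spreads over the whole path, yet varies so slowly that at a fixed distance $d$ the contributions of the scales $L>d$ are summable. Scales $L\le d$ contribute nothing, because both medians must lie on $p_w$.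

*Linear weights* do this. Put
$$c_L(i)=L^{-1/p}\,\frac{2i-L}L,\qquad a_L(i)=L^{-1/p'}\,\frac{2i-L}L\qquad(1\le i\le L-1).$$
The weight is $c_L$; the dual sequence $a_L$ will enter the test cycles (for $p=2$ they coincide; for example $c_4=(-\tfrac14,0,\tfrac14)$ then). Since $|2i-L|\le L$ and $\sum_i(2i-L)=0$,
$$\sum_ia_L(i)=0,\qquad\|c_L\|_{\ell^p}\le1,\qquad\|a_L\|_{\ell^{p'}}\le1. \tag{5}$$
Also $\sum_{i=1}^{L-1}(2i-L)^2=\frac{2(L-1)L(2L-1)}3-2L^2(L-1)+L^2(L-1)=\frac{L(L-1)(L-2)}3$, so
$$\kappa_L:=\sum_ic_L(i)a_L(i)=\frac{(L-1)(L-2)}{3L^2}\in\Big[\frac18,\frac13\Big], \tag{6}$$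
the value at $L=4$ being $\frac18$ and the expression $\frac13(1-\frac1L)(1-\frac2L)$ increasing in $L$.

**Definition (the classes).** For $t\in\ell^\infty(\mathbb N_{\ge2})$ and $L=2^j\in\mathcal L$ write $t(L)=t_j$. Let $\beta_t$ be the cochain $\beta$ of Section 4 with $C_L(i)=t(L)c_L(i)$, and $F_t=\delta\beta_t$. Both are linear in $t$, and $\delta F_t=0$.

**Step 3: $F_t$ is bounded.** *This step shows that $F_t$ represents a class in $H^3_b(\Gamma,\ell^p(\Gamma))$.* For $1\le s<s+d\le L-1$ we have $|c_L(s+d)-c_L(s)|^p=L^{-1}(2d/L)^p$, there are at most $L$ values of $s$, and $d<L$. So (3) gives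
$$\|F_t\|^p\le8\,\|t\|_\infty^p\ \sup_{d\ge1}\sum_{2^j>d}\Big(\frac{2d}{2^j}\Big)^p\le8\,\|t\|_\infty^p\,\frac{2^p}{1-2^{-p}}\le2^{p+4}\|t\|_\infty^p ,$$
because the terms of the sum are at most $2^p$ and decrease with ratio $2^{-p}\le\frac12$. As $2^{1+4/p}\le32$,
$$\|F_t\|\le32\,\|t\|_\infty. \tag{7}$$

**Step 4: sequences in $\ell^p$ give zero.** *This step is the easy half of statement 1.* If $t\in\ell^p$, then (2) and (5) give $\|\beta_t\|^p=6\sum_L|t(L)|^p\|c_L\|_p^p\le6\|t\|_p^p$. So $\beta_t$ is bounded and $[F_t]=0$.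

## 6. Cycles that read off $t(L)$

As in degree two, we look for cycles $u_L$ with $\langle\beta_t,u_L\rangle$ comparable to $t(L)$, for which combinations $\sum\sigma(L)u_L$ have $\|\cdot\|_*$ of order only $\|\sigma\|_{p'}$. The coefficients at scale $L$ have to be spread over the $L-1$ positions along the path, and the elements carrying them should fall into common orbits, so that the $\ell^{p'}$ norm on an orbit sees the sequence $\big(\sigma(L)a_L(i)\big)_{L,i}$.

**Step 5: altering the end letters.** *This step chooses $v_0',v_L'$ so that the altered paths again run through all words exactly once.* For each $s\in S$ fix a $q$-cycle on the $q$-element set $S\setminus\{s^{-1}\}$, the letters that may follow $s$. For $w=s_1\cdots s_L\in\mathcal W_L$ let $\rho(w)$ be $w$ with $s_L$ replaced by its image under the cycle of $S\setminus\{s_{L-1}^{-1}\}$, and $\lambda(w)$ be $w$ with $s_1$ replaced by its image under the cycle of $S\setminus\{s_2^{-1}\}$. Since $L\ge4$, the letters $s_2,s_{L-1}$ stay the same, so $\lambda$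 and $\rho$ are commuting bijections of $\mathcal W_L$; they change the first, respectively last, letter. *Example:* if the cycle on $S\setminus\{a^{-1}\}$ is $a\mapsto b\mapsto b^{-1}\mapsto a$, then $\rho(abab)=abab^{-1}$.

Write $v_i=v_i^w$. Let $v_0'$ be the neighbor of $v_1$ such that $(v_0',v_1)$ is labeled by the first letter $s_1'$ of $\lambda(w)$, that is, $v_0'=v_1s_1'^{-1}$. Since $s_1'\ne s_1$ and $s_1'\ne s_2^{-1}$, we have $v_0'\ne v_0,v_2$. Let $v_L'=v_{L-1}s_L'$, where $s_L'$ is the last letter of $\rho(w)$; then $v_L'\ne v_L,v_{L-2}$. So Lemma 3 applies. For $\eta\in\{\mathrm{id},\lambda,\rho,\lambda\rho\}$ let $v_0^\eta$ be $v_0'$ if $\lambda$ occurs in $\eta$ and $v_0$ otherwise, and $v_L^\eta$ be $v_L'$ if $\rho$ occurs and $v_L$ otherwise. The path $v_0^\eta,v_1,\dots,v_{L-1},v_L^\eta$ has label $\eta(w)$.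

**Step 6: the chains.** *This step writes the cycles down.* Fix $N\ge1$ and put $\mu_w=D_N(v_1;v_0,v_0')$, $\nu_w=D_N(v_{L-1};v_L,v_L')$,
$$\tau_{w,i}=\sum_{x,y}\mu_w(x)\nu_w(y)\,(x,v_i^w,y)\in C_2,\qquad u_L=q^{-L}\sum_{w\in\mathcal W_L}\sum_{i=1}^{L-1}a_L(i)\,\tau_{w,i}.$$
By Lemma 3, $v_i$ is the median of $(x,v_i,y)$ for all $x,y$ in the supports and lies strictly between $x$ and $y$.

**Lemma 6.** (i) $\partial u_L=0$. (ii) $\langle\beta_t,u_L\rangle=-\frac{q+1}q\,\kappa_L\,t(L)$. (iii) If $\sigma$ is supported on a finite set $\mathcal S\subset\mathcal L$ and $N\ge\max\mathcal S$, then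
$$\Big\|\sum_L\sigma(L)u_L\Big\|_*\le16\,\frac{q+1}q\,\|\sigma\|_{p'} . \tag{8}$$

**Proof of (i).** We have $\partial(x,v_i,y)=(v_i,y)-(x,y)+(x,v_i)$. The first term does not involve $x$, the last does not involve $y$, and $\mu_w,\nu_w$ have mass $0$. So $\partial\tau_{w,i}=-\sum_{x,y}\mu_w(x)\nu_w(y)(x,y)$, independent of $i$. Since $\sum_ia_L(i)=0$, $\partial u_L=0$.

**Proof of (ii).** The median $v_i$ of $(x,v_i,y)$ lies on no path other than $p_w$, so $\beta_t(x,v_i,y)=t(L)c_L(i)\,\delta\varepsilon_w(x,v_i,y)$ and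
$$\delta\varepsilon_w(x,v_i,y)=\varepsilon_w(x,v_i)+\varepsilon_w(v_i,y)-\varepsilon_w(x,y).$$
If $x$ is in the shadow of $v_0$ and $y$ in that of $v_L$, then $v_L\notin[x,v_i]$ and $v_0\notin[v_i,y]$, so the first two terms vanish, and $\varepsilon_w(x,y)=1$ by Lemma 3: the value is $-1$. Otherwise $p_w\not\subset[x,y]$ by Lemma 3, hence $p_w$ lies in neither subsegment, and the value is $0$. The triples of the first kind have total mass $1$. So $\langle\beta_t,\tau_{w,i}\rangle=-t(L)c_L(i)$, and
$$\langle\beta_t,u_L\rangle=-q^{-L}\,|\mathcal W_L|\,t(L)\sum_ia_L(i)c_L(i)=-\frac{q+1}q\,\kappa_L\,t(L).$$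

**Proof of (iii).** Expanding $\mu_w\otimes\nu_w$ into its four parts, write $u=\sum_L\sigma(L)u_L$ as $u^{\mathrm{id}}-u^\lambda-u^\rho+u^{\lambda\rho}$, where $u^\eta$ collects the triples with $x$ in a shadow $X_R(v_0^\eta,v_1)$ and $y$ in a shadow $X_{R'}(v_L^\eta,v_{L-1})$. We bound each $\|u^\eta\|_*$.

*Orbits.* The triples $(x,m,y)$ that occur are aligned with $m$ strictly inside, so their orbits correspond to pairs $(\alpha,\gamma)$ of nonempty words with $\alpha\gamma$ reduced, $\alpha=x^{-1}m$, $\gamma=m^{-1}y$. Put $k=|\alpha|$, $l=|\gamma|$. If $m=v_i^w$, $w\in\mathcal W_L$, then $k=i+R$ and $l=(L-i)+R'$ with $0\le R,R'\le N-1$, so $1\le k,l\le N+\max\mathcal S\le2N$.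

*Elements of one orbit.* Fix $\eta$ and $(\alpha,\gamma)$. An element $(x,m,y)$ of the orbit with nonzero coefficient in $u^\eta$ has $m=v_i^w$ for a unique $(w,i)$, by disjointness. By Lemma 3, $\eta(w)$ is the concatenation of the last $i$ letters of $\alpha$ and the first $L-i$ letters of $\gamma$. So $(L,i)$ determines $\eta(w)$, hence $w$ because $\eta$ is a bijection, hence $m=v_i^w$, $x=m\alpha^{-1}$ and $y=m\gamma$. There is at most one element for each $(L,i)$.

*Coefficients.* With $R=k-i$, $R'=l-(L-i)$ the coefficient has absolute value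
$$|\sigma(L)|\,q^{-L}\,|a_L(i)|\,N^{-2}q^{-(k-i)-(l-L+i)}=|\sigma(L)|\,|a_L(i)|\,N^{-2}q^{-(k+l)} .$$
The $\ell^{p'}$ norm on the orbit is at most $N^{-2}q^{-(k+l)}\big\|(\sigma(L)a_L(i))_{L,i}\big\|_{\ell^{p'}}\le N^{-2}q^{-(k+l)}\|\sigma\|_{p'}$ by (5).

*Summation.* For each $(k,l)$ there are $(q+1)q^{k+l-1}$ orbits, and there are at most $(2N)^2$ pairs $(k,l)$. So $\|u^\eta\|_*\le4\,\frac{q+1}q\|\sigma\|_{p'}$, and the four parts give (8). $\square$

## 7. Nonvanishing: Theorem A and statement 1

**Step 7: a bounded primitive forces $t\in\ell^p$.** *This step is the hard half of statement 1.* Suppose $F_t=\delta\beta'$ with $\|\beta'\|=C<\infty$. Then $\beta_t-\beta'$ is a cocycle, so by Lemma 2(ii) $\langle\beta_t,u\rangle=\langle\beta',u\rangle$ for every cycle $u\in C_2$. Let $\sigma$ be finitely supported with $\sigma(L)t(L)\ge0$, and take $N$ at least the maximum of the support. By Lemma 6, $\kappa_L\ge\frac18$ and Lemma 2(i),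
$$\frac{q+1}{8q}\sum_L\sigma(L)t(L)\le\Big|\Big\langle\beta',\sum_L\sigma(L)u_L\Big\rangle\Big|\le16\,\frac{q+1}q\,C\,\|\sigma\|_{p'},$$
that is, $\sum_L\sigma(L)t(L)\le128\,C\|\sigma\|_{p'}$. For a finite $\mathcal S\subset\mathcal L$ put $\sigma(L)=\mathrm{sgn}(t(L))|t(L)|^{p-1}$ on $\mathcal S$ (for $p=1$, $\sigma(L)=\mathrm{sgn}\,t(L)$) and $0$ elsewhere. If $p>1$ this reads $\sum_{\mathcal S}|t|^p\le128\,C\big(\sum_{\mathcal S}|t|^p\big)^{1/p'}$, and if $p=1$ it reads $\sum_{\mathcal S}|t|\le128\,C$. In both cases $\big(\sum_{\mathcal S}|t|^p\big)^{1/p}\le128\,C$. As $\mathcal S$ is arbitrary, $\|t\|_p\le128\,C$ and $t\in\ell^p$.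

**Proof of Theorem A.** Take $r=2$, $p=2$, $t=(1,1,1,\dots)$. By Step 3, $F_t$ is a bounded cocycle. As $t\notin\ell^2$, Step 7 shows $[F_t]\ne0$. $\square$

**Proof of statement 1 of Theorem B.** Steps 4 and 7 show that $[F_t]=0$ if and only if $t\in\ell^p$, and $t\mapsto[F_t]$ is linear, so it induces an injection of $\ell^\infty/\ell^p$. $\square$

## 8. Bounded fillings and the seminorm

Step 7 only compares $\beta_t$ with bounded $\beta'$ solving $\delta\beta'=F_t$ exactly. For the seminorm we need a lower bound on $\|F_t-\delta\beta'\|$ for all bounded $\beta'$, so we must pair $F_t-\delta\beta'$ with $3$-chains. The filling $e*u$ of a cycle is useless, for it is a cone again. We fill the $u_L$ efficiently by comparing two positions on the path.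

**Step 8: chains with two marked vertices.** *This step produces fillings $W_L$ of $u_L$.* For $1\le i<i'\le L-1$ put $\theta_{w,i,i'}=\sum_{x,y}\mu_w(x)\nu_w(y)\,(x,v^w_i,v^w_{i'},y)\in C_3$. In
$$\partial(x,m,m',y)=(m,m',y)-(x,m',y)+(x,m,y)-(x,m,m')$$
the first term does not involve $x$ and the last does not involve $y$; as $\mu_w,\nu_w$ have mass $0$, $\partial\theta_{w,i,i'}=\tau_{w,i}-\tau_{w,i'}$. Put
$$W_L=\frac{q^{-L}}{L-1}\sum_{w\in\mathcal W_L}\ \sum_{i<i'}\big(a_L(i)-a_L(i')\big)\,\theta_{w,i,i'} .$$

**Lemma 7.** $\partial W_L=u_L$, and $\|W_L\|_*\le16\,\frac{q+1}q$ if $N\ge L$.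

**Proof.** *The boundary.* For fixed $w$, writing the sum over $i<i'$ as half the sum over all pairs,
$$\sum_{i<i'}\big(a_L(i)-a_L(i')\big)(\tau_{w,i}-\tau_{w,i'})=(L-1)\sum_ia_L(i)\tau_{w,i}-\Big(\sum_ia_L(i)\Big)\Big(\sum_i\tau_{w,i}\Big),$$
and the last product is $0$ by (5). Divide by $L-1$ and sum over $w$.

*The norm.* Split into the four parts $\eta$ again. The tuples $(x,m,m',y)$ that occur are aligned, and their orbits are triples $(\alpha,\zeta,\gamma)$ of nonempty words with $\alpha\zeta\gamma$ reduced, where $\alpha=x^{-1}m$, $\zeta=m^{-1}m'$, $\gamma=m'^{-1}y$. Their lengths $k,d,l$ satisfy $d=i'-i$, $1\le d\le L-2$, $k=i+R$ and $l=(L-i')+R'$, so $1\le k,l\le2N$. In one part and one orbit, an element with nonzero coefficient is determined by $i$: then $i'=i+d$, and $\eta(w)$ is the concatenation of the last $i$ letters of $\alpha$, the word $\zeta$, and the first $L-i-d$ letters of $\gamma$; this gives $w$, hence $m=v_i^w$, hence the element. The coefficient has absolute value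
$$\frac{q^{-L}}{L-1}\,|a_L(i)-a_L(i+d)|\,N^{-2}q^{-(k-i)-(l-L+i+d)}=N^{-2}q^{-(k+d+l)}\,\frac{2d}{L^{1+1/p'}(L-1)} .$$
There are at most $L$ values of $i$, so the $\ell^{p'}$ norm on the orbit is at most $L^{1/p'}$ times this, that is, $N^{-2}q^{-(k+d+l)}\frac{2d}{L(L-1)}$. For each $(k,d,l)$ there are $(q+1)q^{k+d+l-1}$ orbits; there are at most $(2N)^2$ pairs $(k,l)$; and $\sum_{d=1}^{L-2}\frac{2d}{L(L-1)}=\frac{L-2}L\le1$. So each part has norm at most $4\,\frac{q+1}q$, and the four parts give the claim. $\square$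

**Step 9: statement 2 of Theorem B.** *This step computes the seminorm up to constants.* Let $\tau=\limsup_j|t_j|$.

*Upper bound.* For $k\ge2$ let $t^{(k)}$ be $t$ with the entries $t_j$, $j<k$, replaced by $0$. Then $t-t^{(k)}$ has finite support, so $[F_t]=[F_{t^{(k)}}]$ by Step 4, and (7) gives $\|[F_t]\|\le32\sup_{j\ge k}|t_j|$. Let $k\to\infty$.

*Lower bound.* We may assume $\tau>0$. Let $\|\beta'\|<\infty$, $0<\epsilon<\tau$ and $J\ge1$. Choose a set $\mathcal S$ of $J$ scales $L$ with $|t(L)|\ge\tau-\epsilon$, take $N=\max\mathcal S$, and put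
$$W=\frac1J\sum_{L\in\mathcal S}\mathrm{sgn}(t(L))\,W_L,\qquad u=\partial W=\frac1J\sum_{L\in\mathcal S}\mathrm{sgn}(t(L))\,u_L .$$
By Lemma 7, $\|W\|_*\le16\frac{q+1}q$. By (8) with $\sigma=\frac1J\mathrm{sgn}(t)1_{\mathcal S}$, for which $\|\sigma\|_{p'}=J^{-1+1/p'}=J^{-1/p}$, we have $\|u\|_*\le16\frac{q+1}qJ^{-1/p}$. By Lemma 6(ii) and $\kappa_L\ge\frac18$, $|\langle\beta_t,u\rangle|\ge\frac{q+1}q\frac{\tau-\epsilon}8$. Hence
$$16\,\frac{q+1}q\,\|F_t-\delta\beta'\|\ \ge\ |\langle F_t-\delta\beta',W\rangle|=|\langle\beta_t,u\rangle-\langle\beta',u\rangle|\ \ge\ \frac{q+1}q\,\frac{\tau-\epsilon}8-16\,\frac{q+1}q\,\|\beta'\|\,J^{-1/p}.$$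
Let $J\to\infty$ with $\beta'$ and $\epsilon$ fixed, then $\epsilon\to0$: $\|F_t-\delta\beta'\|\ge\tau/128$ for every bounded $\beta'$. The infimum over $\beta'$ is $\|[F_t]\|$. $\square$

The two norm estimates play different roles: $\|W\|_*$ only stays bounded, while $\|u\|_*\to0$, and this eliminates $\beta'$ whatever its norm.

## 9. Copies of $c_0/\ell^p$ and $\ell^\infty/c_0$, and the endpoint $p=\infty$

**Infinite dimension.** Let $A_1,A_2,\dots\subset\mathbb N_{\ge2}$ be infinite and pairwise disjoint. A nontrivial linear combination of the indicators $1_{A_i}$ is a nonzero constant on some infinite set, so it is not in $\ell^p$. Hence $\ell^\infty/\ell^p$ is infinite-dimensional, and by statement 1 so is $H^3_b(\Gamma,\ell^p(\Gamma))$.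

**The zero-seminorm subspace.** If $t\in c_0$, then $\|[F_t]\|=0$ by statement 2, and by statement 1 $[F_t]=0$ only if $t\in\ell^p$. So $c_0/\ell^p$ embeds in the subspace of classes of seminorm zero. It is not zero: $t_j=1/\log j$ lies in $c_0$ but in no $\ell^p$, $p<\infty$. Hence $H^3_b(\Gamma,\ell^p(\Gamma))$ is not Hausdorff.

**The reduced space.** The quotient norm of $t$ in $\ell^\infty/c_0$ is $\limsup_j|t_j|$. By statement 2 the map from $\ell^\infty$ to the reduced space has kernel $c_0$, and the induced map on $\ell^\infty/c_0$ is bi-Lipschitz onto its image, with constants $\frac1{128}$ and $32$.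

**The endpoint.** For $p=\infty$ the norm (1) is $\sup_x|f(x)|$, and the cone $b(x_1,\dots,x_n)=f(e,x_1,\dots,x_n)$ of Test 1 is a bounded primitive of every bounded cocycle $f$ in degree $n\ge1$. So $H^n_b(\Gamma,\ell^\infty(\Gamma))=0$ for all $n\ge1$, and the range $1\le p<\infty$ in Theorem B is sharp. This completes the proof of Theorem B. $\square$
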